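\title{Albanese fibers of varieties of general type with small volume}

\begin{abstract}
Let $X$ be a smooth complex projective variety of general type, of dimension $n$ and Albanese dimension $k$ with $0<k<n$. We answer a question of Tong Zhang, which asks whether the volume of a general Albanese fiber of $X$ is bounded by $m$ as soon as $\operatorname{vol}(K_X)<a_{k,m}\,\chi(X,\omega_X)$, for some sequence $a_{k,m}$ that increases to $2(k+1)!$. Such a sequence exists if and only if $n-k\le 2$. For $n-k\ge3$ we construct counterexamples as quotients of Fermat-type hypersurfaces in projective bundles over abelian varieties; the first one has $(n,k)=(4,1)$. For $n-k\le2$ we prove an explicit inequality, using generic vanishing, \'etale covers, Okounkov bodies, weak positivity and Clifford's theorem.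
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $X$ be a smooth complex projective variety of dimension $n$. The \emph{volume} of a divisor $D$ on $X$ is
\[
\operatorname{vol}(D)=\limsup_{p\to\infty}\frac{h^0(X,pD)}{p^n/n!};
\]
$D$ is \emph{big} if $\operatorname{vol}(D)>0$, and $X$ is \emph{of general type} if $K_X$ is big. The number $\operatorname{vol}(K_X)$ measures the growth of the spaces of pluricanonical forms. We compare it with $\chi(X,\omega_X)=\sum_i(-1)^ih^i(X,\omega_X)$, which is a substitute for the number of canonical forms. Both numbers are birational invariants, and both are multiplied by the degree under an \'etale cover.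

The Albanese map $a_X\colon X\to\operatorname{Alb}(X)$ is the universal morphism from $X$ to an abelian variety; one has $\dim\operatorname{Alb}(X)=h^1(X,\mathcal O_X)$, and $a_X$ induces a surjection $H_1(X,\mathbb Z)\to H_1(\operatorname{Alb}(X),\mathbb Z)$. The \emph{Albanese dimension} of $X$ is $k=\dim a_X(X)$. Let $X\xrightarrow{f}Z_0\to a_X(X)$ be the Stein factorization: $Z_0$ is normal, $f$ has connected fibers, and the second map is finite. A \emph{general Albanese fiber} is a general fiber $F$ of $f$. It is smooth and connected, of dimension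
\[
c=n-k .
\]
If $X$ is of general type, so is $F$: one has $K_X|_F=K_F$, some multiple of $K_X$ is the sum of an ample divisor and an effective divisor $E$, and a general $F$ is not contained in $E$. By invariance of plurigenera, $\operatorname{vol}(K_F)$ does not depend on the general fiber; we call it the volume of $F$.

If $k>0$, pulling back the multiplication maps of $\operatorname{Alb}(X)$ gives \'etale covers of $X$ of unbounded degree, all fibered by copies of $F$. The two invariants grow along this tower and their ratio stays constant, so the ratio is the quantity to compare with $F$. The following question, posed in \cite{Zhang}, asks whether a ratio below $2(k+1)!$ forces $F$ to be small.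

\medskip
\noindent\textbf{Question.} \emph{Let $0<k<n$ be integers. Is there a sequence of rational numbers $(a_{k,m})_{m\ge1}$ with the following properties?}
\begin{itemize}
\item[(i)] $0<a_{k,1}<a_{k,2}<\cdots$;
\item[(ii)] $\lim_{m\to\infty}a_{k,m}=2(k+1)!$;
\item[(iii)] \emph{for every smooth projective $n$-dimensional variety $X$ of general type and Albanese dimension $k$, if $\operatorname{vol}(K_X)<a_{k,m}\,\chi(X,\omega_X)$, then a general Albanese fiber of $X$ has volume at most $m$.}
\end{itemize}
\medskip

As recorded in \cite{Zhang}, the answer is affirmative for $n=2$, by the inequality of Horikawa, Persson and Xiao, and also for $n=3$ and for $k=n-1$ in every dimension.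

\subsection*{Results}

\begin{theorem}\label{thm:main}
For integers $0<k<n$, a sequence with properties \textup{(i)--(iii)} exists if and only if $n-k\le2$.
\end{theorem}

So the answer is negative in general, and the first pair for which it fails is $(n,k)=(4,1)$. Theorem~\ref{thm:main} follows from two independent statements.

\begin{theorem}\label{thm:A}
Define $b_1=2$, $b_2=5$, $\theta_j=1-\sum_{i\le j}1/b_i$, $b_{j+1}=\lfloor2/\theta_j\rfloor+1$ for $j\ge2$, so that $(b_j)=(2,5,7,13,\dots)$, and put $C_j=b_1\cdots b_j\,\theta_j^{\,j-1}$. Then $C_3=121/70$ and $C_{j+1}<C_j/2$ for $j\ge3$. For all $c\ge3$ and $k\ge1$ there are smooth projective varieties $X_t$ $(t\ge1)$ of general type, of dimension $k+c$ and Albanese dimension $k$, with $\chi(X_t,\omega_{X_t})>0$ and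
\[
\operatorname{vol}(K_{X_t})<C_c\,(k+1)!\;\chi(X_t,\omega_{X_t}),
\]
whose general Albanese fibers have volume tending to infinity as $t\to\infty$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be a smooth projective variety of general type, of dimension $n$ and Albanese dimension $k\ge1$, and let $V$ be the volume of a general Albanese fiber.
\begin{itemize}
\item[(a)] If $n-k=1$, then $\displaystyle\chi(X,\omega_X)\le\frac{\operatorname{vol}(K_X)}{2(k+1)!}\Big(1+\frac{2(k+1)}{V}\Big)$.
\item[(b)] If $n-k=2$ and $V\ge2$, then $\displaystyle\chi(X,\omega_X)\le\frac{\operatorname{vol}(K_X)}{2(k+1)!}\Big(1+\frac{8(k+1)}{\sqrt V}\Big)$.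
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $c=n-k\ge3$ and suppose that a sequence exists. Since $C_c\le121/70<2$, property (ii) gives an $m$ with $a_{k,m}>C_c(k+1)!$. Then $\operatorname{vol}(K_{X_t})<a_{k,m}\chi(X_t,\omega_{X_t})$ for all $t$, so (iii) bounds the volumes of all the Albanese fibers by $m$, a contradiction.

Let $c\le2$. The volume $V$ is a positive integer: it is $2g(F)-2$ for a curve, and the self-intersection of the canonical class of the minimal model for a surface. Put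
\[
\gamma_m=\frac{2(k+1)!}{1+2(k+1)/(m+1)}\quad(c=1),\qquad
\gamma_m=\frac{2(k+1)!}{1+8(k+1)/\sqrt{m+1}}\quad(c=2).
\]
These numbers increase strictly to $2(k+1)!$. Choose rational numbers $0<a_{k,1}<\gamma_1$ and $\gamma_{m-1}<a_{k,m}<\gamma_m$ for $m\ge2$; then (i) and (ii) hold. For (iii), suppose $V>m$, so that $V\ge m+1\ge2$, and write $\chi=\chi(X,\omega_X)$. If $\chi>0$, Theorem~\ref{thm:B} gives $\operatorname{vol}(K_X)\ge\gamma_m\chi\ge a_{k,m}\chi$. If $\chi\le0$, then $\operatorname{vol}(K_X)>0\ge a_{k,m}\chi$. Hence $\operatorname{vol}(K_X)<a_{k,m}\chi$ implies $V\le m$.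
\end{proof}

The first half of this proof used only that the limit in (ii) exceeds $C_c(k+1)!$. So for $n-k=c\ge3$ no sequence exists even if $2(k+1)!$ is replaced by any number larger than $C_c(k+1)!$, and $C_c\to0$ as $c\to\infty$. For $(n,k)=(4,1)$, Theorem~\ref{thm:A} gives fourfolds with $\operatorname{vol}/\chi<121/35<4$ and Albanese fibers of unbounded volume.

Section~\ref{sec:constant} computes an example that shows where $2(k+1)!$ comes from, and explains why the answer changes at $c=3$. Section~\ref{sec:A} proves Theorem~\ref{thm:A}, and Sections~\ref{sec:reduction}--\ref{sec:surfaces} prove Theorem~\ref{thm:B}.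

\subsection*{Conventions and standard facts}
We work over $\mathbb C$, and $\mathbb N=\{0,1,2,\dots\}$. We do not distinguish divisors from line bundles. Lebesgue measure of the appropriate dimension is written $|\cdot|$. The following facts are used throughout.
\begin{itemize}
\item \emph{Volumes.} If $D$ is nef, then $\operatorname{vol}(D)=D^n$. If $E$ is effective, then $\operatorname{vol}(D+E)\ge\operatorname{vol}(D)$. If $\phi$ is generically finite and surjective, then $\operatorname{vol}(\phi^*D)=\deg\phi\cdot\operatorname{vol}(D)$. If $D$ is big and $D'$ is any divisor, then $H^0(aD-D')\ne0$ for some $a>0$ (Kodaira's lemma).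
\item \emph{Abelian varieties.} If $N$ is ample on an abelian variety $A$ of dimension $k\ge1$ and $j>0$, then $N^j$ has no higher cohomology, $h^0(A,N^j)=j^k(N^k)/k!$ with $(N^k)$ the top self-intersection, and $h^0(A,N^{-j})=0$. Also $\omega_A\cong\mathcal O_A$, $\chi(A,\omega_A)=0$, and $h^{k-1}(A,\omega_A)=k$.
\item \emph{Grauert--Riemenschneider vanishing.} If $\rho\colon V\to W$ is generically finite onto its image and $V$ is smooth projective, then $R^j\rho_*\omega_V=0$ for $j>0$.
\item \emph{Clifford's theorem.} If $P$ is a divisor on a smooth projective curve $C$ with $h^0(P)>0$ and $h^0(K_C-P)>0$, then $\deg P\ge2(h^0(P)-1)$.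
\end{itemize}

\section{Where the constant comes from}\label{sec:constant}

All our examples are fibered over an abelian variety, and the following lemma identifies the fibration with the Albanese fibration.

\begin{lemma}\label{lem:alb}
Let $\pi\colon X\to A$ be a surjective morphism from a smooth projective variety to an abelian variety of dimension $k\ge1$, with irreducible general fiber. If $h^1(X,\mathcal O_X)\le k$, then $X$ has Albanese dimension $k$, and a general Albanese fiber is a general fiber of $\pi$.
\end{lemma}

\begin{proof}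
Write $\pi=\iota\circ a_X$ with $\iota\colon\operatorname{Alb}(X)\to A$ a homomorphism followed by a translation. It is surjective and $\dim\operatorname{Alb}(X)\le k$, so $\iota$ is finite; and $a_X(X)$, which $\iota$ maps onto $A$, has dimension $k$ and equals $\operatorname{Alb}(X)$. Let $y\in\operatorname{Alb}(X)$ be general and $F=\pi^{-1}(\iota(y))$. Then $a_X(F)$ is an irreducible subset of the finite set $\iota^{-1}(\iota(y))$, and it contains $y$ because $\emptyset\ne a_X^{-1}(y)\subset F$. Hence $a_X^{-1}(y)=F$, which is connected.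
\end{proof}

\begin{example}[Hyperelliptic fibrations]\label{ex:hyper}
Let $A$ be an abelian variety of dimension $k\ge1$, let $N$ be very ample on $A$, let $\gamma\ge2$, and let $g\in H^0(A,N^{2\gamma+2})$ have smooth zero divisor. Let $\pi\colon P\to A$ be the $\mathbb P^1$-bundle with $\pi_*\mathcal O_P(1)=\mathcal O\oplus N^{-1}$, and put $M=\mathcal O_P(1)\otimes\pi^*N$. The two summands give sections $v_0$ of $\mathcal O_P(1)$ and $s$ of $M$ without common zero. The divisor $\{s^{2\gamma+2}+gv_0^{2\gamma+2}=0\}\in|M^{2\gamma+2}|$ does not meet $\{v_0=0\}$, and in the chart $v_0=1$ a singular point would have $s=0$, $g=0$, $dg=0$; so it is smooth. Let $\tau\colon X\to P$ be the double cover branched along it, given by $u^2+s^{2\gamma+2}+g=0$ in the chart $v_0=1$. Then $X$ is smooth of dimension $k+1$, and a general fiber of $X\to A$ is a hyperelliptic curve of genus $\gamma$.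

Since $\omega_P=\mathcal O_P(-2)\otimes\pi^*N^{-1}=M^{-2}\otimes\pi^*N$, we have $K_X=\tau^*(K_P+(\gamma+1)M)=\tau^*((\gamma-1)M+N)$. This class is nef, because $\pi_*M=N\oplus\mathcal O$ is globally generated. As $s$ and $v_0$ have no common zero, $M\cdot(M-N)=0$, so $M^jN^{k+1-j}=MN^k=(N^k)$ for $j\ge1$, while $N^{k+1}=0$. Therefore
\[
\operatorname{vol}(K_X)=2\sum_{j\ge1}\binom{k+1}j(\gamma-1)^j(N^k)=2(\gamma^{k+1}-1)(N^k).
\]
Next, $\tau_*\omega_X=\omega_P\oplus(M^{\gamma-1}\otimes\pi^*N)$. The only nonzero direct image of $\omega_P$ is $R^1\pi_*\omega_P=\omega_A$, and the only nonzero direct image of the second summand is $\operatorname{Sym}^{\gamma-1}(N\oplus\mathcal O)\otimes N=N\oplus N^2\oplus\dots\oplus N^\gamma$. Hence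
\[
\chi(X,\omega_X)=\frac{(N^k)}{k!}\sum_{a=1}^\gamma a^k,\qquad h^1(X,\mathcal O_X)=h^k(X,\omega_X)=h^{k-1}(A,\omega_A)=k .
\]
By Lemma~\ref{lem:alb} the hyperelliptic curves are the Albanese fibers. Since $\sum_{a\le\gamma}a^k>\gamma^{k+1}/(k+1)$ and the two sides are asymptotic, $\operatorname{vol}(K_X)/\chi(X,\omega_X)$ is smaller than $2(k+1)!$ and tends to $2(k+1)!$ as $\gamma\to\infty$. For $k=1$ the ratio is $4(\gamma-1)/\gamma$.
\end{example}

So for $c=1$ the limit in (ii) cannot be larger than $2(k+1)!$, and Theorem~\ref{thm:B}(a) says that this value is allowed. The two factors have different sources. The factor $2$ is the case of equality in Clifford's theorem: canonical forms on the fiber are $s^a\,ds/u$ and see only the quotient $\mathbb P^1$, while pluricanonical forms involve both $1$ and $u$. The factor $(k+1)!$ comes from the linear decay of the twists $N^\gamma,N^{\gamma-1},\dots,N$. One could guess that fibers of higher dimension leave more room for pluricanonical forms and only increase the ratio. The following heuristic, which is not used later, shows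 why this guess is unsafe.

Let $c\ge2$, and suppose that $F$ is itself fibered over a curve, with general fiber $G$ of dimension $c-1$. Record for each canonical form on $X$ its orders of vanishing in the $k$ directions transverse to $F$ and then along $G\subset F$. This gives lattice points of a convex body $T\subset\mathbb R^{k+1}$, each carrying a subspace of $H^0(G,K_G)$. Doing the same with pluricanonical forms and all $n$ directions gives a convex body $\Delta\subset\mathbb R^n$ of volume $\operatorname{vol}(K_X)/n!$ that projects onto $T$ (Section~\ref{sec:okounkov}). Imagine that the slice of $\Delta$ over one point of $T$ has the volume $\operatorname{vol}(K_G)/(c-1)!$ of the body of $K_G$, and that the slices shrink linearly from there to a point, which is the fastest decay convexity allows. Then (compare Lemma~\ref{lem:convex}(b))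
\[
\operatorname{vol}(K_X)=(k+c)!\,|\Delta|=(k+c)!\;\frac{|T|\operatorname{vol}(K_G)}{(c-1)!\binom{k+c}{c-1}}=(k+1)!\operatorname{vol}(K_G)\,|T| .
\]
If $T$ is large in all directions and each lattice point carries one form, then $\chi\approx|T|$ and the ratio is about $(k+1)!\operatorname{vol}(K_G)$. For $c=2$, $G$ is a curve and $\operatorname{vol}(K_G)\ge2$. For $c=3$, $G$ is a surface, and a surface of general type with a canonical form can have volume $1$ (Remark~\ref{rem:257}). Theorem~\ref{thm:A} realizes this picture by replacing $u^2$ in Example~\ref{ex:hyper} with $u_1^2+u_2^5+u_3^7$, and the proof of Theorem~\ref{thm:B}(b) shows that for $c=2$ nothing worse than a slice of length $2$ occurs.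

\section{Counterexamples for fibers of dimension at least three}\label{sec:A}

\subsection{Two lemmas on fibrations}

\begin{lemma}\label{lem:dense}
Let $f\colon V\to W$ be a surjective morphism of projective varieties and $V^\circ\subset V$ a nonempty open set. Then $V^\circ$ meets a general fiber of $f$ in a dense subset.
\end{lemma}

\begin{proof}
A general fiber has pure dimension $\dim V-\dim W$. A component of $V\setminus V^\circ$ has dimension less than $\dim V$; either it does not dominate $W$ and misses the general fiber, or it meets it in dimension less than $\dim V-\dim W$.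
\end{proof}

Our varieties are singular at infinity before resolution, and we have no direct access to their canonical models. Bigness will come from the following criterion, which needs one section and a fibration.

\begin{lemma}\label{lem:big}
Let $f\colon V\to W$ be a surjective morphism of smooth projective varieties with irreducible general fiber. Let $D$ be a line bundle on $V$ that is big on general fibers, let $H$ be ample on $W$, and suppose that $H^0(V,aD-f^*H)\ne0$ for some $a>0$. Then $D$ is big.
\end{lemma}

\begin{proof}
Let $Q$ be ample on $V$ and let $W_0\subset W$ be the open set over which $f$ is smooth. For $b\ge1$ the set $S_b=\{w\in W_0:h^0(V_w,bD-Q)>0\}$ is closed in $W_0$ by semicontinuity. By Kodaira's lemma on the fibers, $\bigcup_bS_b$ contains a nonempty open set. Such a set is not a countable union of proper closed subsets, so $S_b=W_0$ for some $b$. By base change over the open set where $h^0(V_w,bD-Q)$ is constant, $f_*\mathcal O(bD-Q)\ne0$. Hence $bD-Q+tf^*H$ is effective for some $t>0$, and $bD+tf^*H$ is big. Adding the effective class $t(aD-f^*H)$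 shows that $(b+ta)D$ is big.
\end{proof}

\subsection{The construction}\label{ss:construction}
Let $A$ be an abelian variety of dimension $k\ge0$ and $N$ a very ample line bundle on $A$; for $k=0$, $A$ is a point and $N$ is trivial. Fix $r\ge2$ and integers $e_1,\dots,e_r\ge2$ with $\theta=1-\sum_i1/e_i>0$, and put
\[
\delta=\operatorname{lcm}(e_1,\dots,e_r),\qquad\alpha_i=\delta/e_i,\qquad\varepsilon=\delta-\sum_i\alpha_i=\delta\theta\ge1,\qquad\operatorname{wt}(\beta)=\sum_i\alpha_i\beta_i\ \ (\beta\in\mathbb N^r).
\]
Let $g\in H^0(A,N^\delta)$ have smooth zero divisor, which is possible by Bertini's theorem; for $k=0$ let $g\ne0$. Let $u_i$ be the tautological section of $N^{\alpha_i}$ on the total space of $\bigoplus_iN^{\alpha_i}$, and let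
\[
X^\circ=\Big\{\sum_{i=1}^ru_i^{e_i}+g=0\Big\}\subset\operatorname{Tot}\Big(\bigoplus_iN^{\alpha_i}\Big),\qquad n=\dim X^\circ=k+r-1 .
\]
Since $e_i\ge2$, a singular point of $X^\circ$ would have all $u_i=0$, $g=0$ and $dg=0$; so $X^\circ$ is smooth. Let $\tau_A$ be a nowhere vanishing $k$-form on $A$ and let $\Omega$ be the residue along $X^\circ$ of $\tau_A\wedge du_1\wedge\dots\wedge du_r/(\sum u_i^{e_i}+g)$. The numerator takes values in $N^{\sum\alpha_i}$ and the denominator in $N^\delta$, so $\Omega$ is a generator of $\omega_{X^\circ}\otimes\pi^*N^{-\varepsilon}$. Here and below $\pi$ denotes every map to $A$.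

Counting pluricanonical forms on $X^\circ$ gives an upper bound for the volume of any smooth compactification. To compute $\chi$ we must know exactly which canonical forms extend, and for this we write a compactification as a finite quotient of a smooth hypersurface. Let $\pi\colon P\to A$ be the $\mathbb P^r$-bundle with $\pi_*\mathcal O_P(1)=\mathcal O\oplus(N^{-1})^{\oplus r}$, with coordinates $v_0\in H^0(\mathcal O_P(1))$ and $v_1,\dots,v_r\in H^0(\mathcal O_P(1)\otimes\pi^*N)$, and let
\[
Y=\Big\{\sum_{i=1}^rv_i^\delta+gv_0^\delta=0\Big\}\in|\mathcal O_P(\delta)\otimes\pi^*N^\delta| .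
\]
The hypersurface $Y$ is smooth. Indeed, at a singular point the derivatives $\delta v_i^{\delta-1}$ vanish for $i\ge1$; this is impossible if $v_0=0$, and if $v_0=1$ it forces $g=0$ and $dg=0$. The fibers of $Y\to A$ are hypersurfaces in $\mathbb P^r$ with $r\ge2$, hence connected, so $Y$ is connected and therefore irreducible.

Let $\Gamma=\prod_i\mu_{\alpha_i}$ act on $P$ by multiplying $v_i$ by $\zeta_i\in\mu_{\alpha_i}$. It preserves $Y$; let $\varpi\colon Y\to\bar X=Y/\Gamma$ be the quotient. The chart $\{v_0\ne0\}$ of $P$ is $\operatorname{Tot}(N^{\oplus r})$, and its quotient is $\operatorname{Tot}(\bigoplus N^{\alpha_i})$ with $u_i=v_i^{\alpha_i}$. The equation of $Y$ is invariant, so the invariants of the ideal it generates are its multiples by invariant functions. Hence $\{v_0\ne0\}\subset\bar X$ is $X^\circ$. Let $\rho\colon X'\to\bar X$ be a projective resolution that is an isomorphism over the smooth locus; then $X^\circ\subset X'$ is open. Example~\ref{ex:hyper} is the case $r=2$, $(e_1,e_2)=(2,2\gamma+2)$, where $\bar X$ is already smooth.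

\subsection{Canonical forms and the Euler characteristic}

\begin{proposition}\label{prop:forms}
With the notation above,
\begin{equation}\label{eq:forms}
\pi_*\omega_{X'}=\bigoplus_{\operatorname{wt}\beta\le\varepsilon-1}N^{\varepsilon-\operatorname{wt}\beta}\cdot u^\beta\Omega ,
\end{equation}
$R^{r-1}\pi_*\omega_{X'}$ is $\omega_A$ or $0$, and the other higher direct images vanish. In particular $K_{X'}-\varepsilon\pi^*N$ is effective. If $k\ge1$, then $h^1(X',\mathcal O_{X'})\le k$ and
\begin{equation}\label{eq:chi}
\chi(X',\omega_{X'})=\sum_{\operatorname{wt}\beta\le\varepsilon-1}\frac{(\varepsilon-\operatorname{wt}\beta)^k(N^k)}{k!}.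
\end{equation}
\end{proposition}

\begin{proof}
\emph{From $X'$ to $Y$.} We claim that $\rho_*\omega_{X'}=(\varpi_*\omega_Y)^\Gamma$. Over the open set of $X^\circ$ where all $u_i\ne0$, the map $\varpi$ is an \'etale $\Gamma$-cover, so pullback identifies rational $n$-forms $\eta$ on $\bar X$ with invariant rational $n$-forms on $Y$. A rational $n$-form on a smooth $n$-fold is regular if and only if $\eta\wedge\bar\eta$ is locally integrable. Let $O\subset\bar X$ be open. As $\rho$ and $\varpi$ are proper, $\eta$ is regular on $\rho^{-1}(O)$ if and only if $\int|\eta\wedge\bar\eta|<\infty$ over compact subsets of $O$, and this holds if and only if $\varpi^*\eta$ is regular on $\varpi^{-1}(O)$. This proves the claim. By Grauert--Riemenschneider vanishing $R^j\rho_*\omega_{X'}=0$ for $j>0$. Since $\varpi$ is finite and invariants form a direct summand, $R^j\pi_*\omega_{X'}=(R^j\pi_*\omega_Y)^\Gamma$ for all $j$.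

\emph{From $Y$ to $P$.} We have $\omega_P(Y)=\mathcal O_P(\delta-r-1)\otimes\pi^*N^{\delta-r}$, and $\delta-r-1\ge0$ because $\delta\ge\sum\alpha_i+1$. So $\omega_P(Y)$ has no higher direct images, while the only nonzero direct image of $\omega_P$ is $R^r\pi_*\omega_P=\omega_A$. The $\Gamma$-equivariant residue sequence $0\to\omega_P\to\omega_P(Y)\to\omega_Y\to0$ and $r\ge2$ give $\pi_*\omega_Y=\pi_*\omega_P(Y)$, $R^{r-1}\pi_*\omega_Y=\omega_A$, and the vanishing of the other $R^j\pi_*\omega_Y$. The group acts on the line bundle $\omega_A\cong\mathcal O_A$ through a character, so the invariant part is $\omega_A$ or $0$.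

\emph{Invariant forms.} The sheaf $\pi_*\omega_P(Y)$ is the sum, over monomials $v_0^{c_0}\cdots v_r^{c_r}$ of degree $\delta-r-1$, of the bundles $N^{\delta-r-\sum_{i\ge1}c_i}$. In the chart $v_0=1$ a local section $h$ of such a summand is the form
\[
h\prod_{i\ge1}v_i^{c_i}\cdot\frac{\tau_A\wedge dv_1\wedge\dots\wedge dv_r}{\sum v_i^\delta+g},
\]
on which $\Gamma$ acts by $\prod\zeta_i^{c_i+1}$. It is invariant if and only if $c_i+1=\alpha_i(\beta_i+1)$ with $\beta\in\mathbb N^r$. Then $\sum_{i\ge1}c_i=\delta-\varepsilon+\operatorname{wt}\beta-r$, so $c_0=\varepsilon-1-\operatorname{wt}\beta\ge0$ and the coefficient bundle is $N^{\varepsilon-\operatorname{wt}\beta}$. As $v_i^{\alpha_i-1}dv_i=du_i/\alpha_i$, the residue is a constant times $hu^\beta\Omega$. This is \eqref{eq:forms}, and the summand $\beta=0$ gives a section of $K_{X'}-\varepsilon\pi^*N$.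

\emph{Cohomology.} Let $k\ge1$. Then $\chi(A,\omega_A)=0$, and \eqref{eq:chi} follows from the Leray spectral sequence. By Serre duality $h^1(\mathcal O_{X'})=h^{n-1}(\omega_{X'})$. The terms of total degree $n-1\ge1$ in the spectral sequence are $H^{n-1}(A,\pi_*\omega_{X'})$, which is zero because all exponents in \eqref{eq:forms} are positive, and $H^{k-1}(A,R^{r-1}\pi_*\omega_{X'})$, of dimension at most $k$.
\end{proof}

\subsection{The volume}

\begin{proposition}\label{prop:vol}
If $k\ge1$, then $\operatorname{vol}(K_{X'})\le e_1\cdots e_r\,\theta^{\,r-1}\,\varepsilon^k(N^k)$.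
\end{proposition}

\begin{proof}
Functions on the total space form the algebra $\bigoplus_\beta N^{-\operatorname{wt}\beta}u^\beta$. The equation of $X^\circ$ is monic of degree $e_1$ in $u_1$, so division with remainder gives $\pi_*\mathcal O_{X^\circ}=\bigoplus_{\beta_1<e_1}N^{-\operatorname{wt}\beta}u^\beta$. Since $\omega_{X^\circ}=\pi^*N^\varepsilon$,
\[
h^0(X',pK_{X'})\le h^0(X^\circ,pK_{X^\circ})=\sum_{\beta_1<e_1}h^0(A,N^{p\varepsilon-\operatorname{wt}\beta}).
\]
The sum is finite because $k\ge1$: terms with $\operatorname{wt}\beta>p\varepsilon$ vanish. There are $O(p^{r-2})$ terms with $\operatorname{wt}\beta=p\varepsilon$, each equal to $1$, and the others equal $(p\varepsilon-\operatorname{wt}\beta)^k(N^k)/k!$. For each of the $e_1$ values of $\beta_1$, the sum over $\beta_2,\dots,\beta_r$ is a Riemann sum in the variables $y_i=\alpha_i\beta_i/p$, with cells of volume $\alpha_2\cdots\alpha_r/p^{r-1}$, and the shift $\alpha_1\beta_1/p$ tends to $0$. The integral of $(\varepsilon-\sum y_i)^k$ over $\{y\in\mathbb R^{r-1}_{\ge0}:\sum y_i\le\varepsilon\}$ is $k!\,\varepsilon^n/n!$.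 Hence
\[
\operatorname{vol}(K_{X'})\le n!\cdot\frac{(N^k)}{k!}\cdot\frac{e_1}{\alpha_2\cdots\alpha_r}\cdot\frac{k!\,\varepsilon^n}{n!}=\frac{\delta\,\varepsilon^n(N^k)}{\alpha_1\cdots\alpha_r},
\]
and we substitute $\alpha_1\cdots\alpha_r=\delta^r/(e_1\cdots e_r)$ and $\varepsilon^{r-1}=\delta^{r-1}\theta^{r-1}$.
\end{proof}

For $j\ge2$ and $e_1,\dots,e_j\ge2$ let $G(e_1,\dots,e_j)$ be a smooth projective model of the affine variety $\{\sum_{i\le j}u_i^{e_i}=1\}$. This affine variety is smooth, and it is irreducible as the image of an open part of a Fermat hypersurface in $\mathbb P^j$. Rescaling the $u_i$ replaces the constant $1$ by any nonzero constant.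

\begin{corollary}\label{cor:ratio}
Let $k\ge1$, $c=r-1$, and suppose that $G(e_1,\dots,e_r)$ is of general type. Then $X'$ is of general type, of dimension $k+c$ and Albanese dimension $k$, its general Albanese fiber is birational to $G(e_1,\dots,e_r)$, and
\[
\chi(X',\omega_{X'})>0,\qquad\operatorname{vol}(K_{X'})\le e_1\cdots e_c\,\theta^{\,c-1}\,(k+1)!\;\chi(X',\omega_{X'}).
\]
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:dense}, a general fiber of $\pi\colon X'\to A$ contains $\{\sum u_i^{e_i}=\text{const}\ne0\}$ as a dense open subset. It is smooth, so it is a model of $G(e_1,\dots,e_r)$. Lemma~\ref{lem:big} with $D=K_{X'}$ and $H=N^\varepsilon$ shows that $X'$ is of general type, and Lemma~\ref{lem:alb} applies because $h^1(\mathcal O_{X'})\le k$.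

All terms of \eqref{eq:chi} are positive. Keep those with $\beta=(0,\dots,0,a)$, and put $\kappa=\varepsilon/\alpha_r=e_r\theta$. The condition $a\alpha_r\le\varepsilon-1$ means $a<\kappa$, and comparing a sum of values of a decreasing function with its integral,
\[
\chi(X',\omega_{X'})\ge\frac{\varepsilon^k(N^k)}{k!}\sum_{0\le a<\kappa}\Big(1-\frac a\kappa\Big)^k\ge\frac{\varepsilon^k(N^k)}{k!}\int_0^\kappa\Big(1-\frac x\kappa\Big)^kdx=\frac{\varepsilon^k(N^k)\,e_r\theta}{(k+1)!}>0 .
\]
Now divide the bound $e_1\cdots e_c\,e_r\,\theta^c\varepsilon^k(N^k)$ of Proposition~\ref{prop:vol} by this lower bound.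
\end{proof}

\subsection{Choice of the exponents}
We fix $e_1,\dots,e_c$ and let the last exponent $e_r=q$ grow; this will make the fiber large. The constant in Corollary~\ref{cor:ratio} then tends to $e_1\cdots e_c(1-\sum_{i\le c}1/e_i)^{c-1}$, and we want it below $2$. The constraint is that the fiber be of general type. For $c=1$, $e_1=2$, the constant is $2$. For $c=2$ it is $(e_1-1)(e_2-1)-1$. This is less than $3$ only for $\{e_1,e_2\}=\{2,2\},\{2,3\},\{2,4\}$, and then $G(e_1,e_2,q)$ is fibered by curves $G(e_1,e_2)$ of genus at most $1$ and is not of general type. So the best start is $(2,5)$, with constant $3$. The next lemma says how large a new exponent must be for our method to preserve general type: large enough for two canonical forms $\Omega$ and $s\Omega$ to exist.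

\begin{lemma}\label{lem:gt}
Let $j\ge2$, let $G(e_1,\dots,e_j)$ be of general type, let $\vartheta=1-\sum_{i\le j}1/e_i$, and let $e$ be an integer with $e\vartheta>2$. Then $G(e_1,\dots,e_j,e)$ is of general type.
\end{lemma}

\begin{proof}
Apply the construction with $k=0$, $r=j+1$, $e_r=e$, $g=-1$, and write $s=u_r$. Here $\theta=\vartheta-1/e>1/e$, that is, $\varepsilon>\alpha_r$, so $\alpha_r\le\varepsilon-1$. By \eqref{eq:forms}, $\Omega$ and $s\Omega$ are regular canonical forms on $X'$, hence on every smooth projective model. The indeterminacy of $s\colon X'\dashrightarrow\mathbb P^1$ lies outside $X^\circ$; resolving it, we get a model $G\supset X^\circ$ on which $s$ is a morphism. We have $\operatorname{div}\Omega\ge0$ and $\operatorname{div}\Omega+s^*(0)-s^*(\infty)\ge0$, and $s^*(0)$, $s^*(\infty)$ have disjoint supports. So $\operatorname{div}\Omega\ge s^*(\infty)$, and $K_G-s^*\mathcal O(1)$ is effective. By Lemma~\ref{lem:dense} a general fiber of $s$ contains $\{\sum_{i\le j}u_i^{e_i}=1-s^e\}$ as a dense open subset, so it is a model of $G(e_1,\dots,e_j)$.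 Lemma~\ref{lem:big} applies.
\end{proof}

Some lower bound on $e\vartheta$ is needed for this argument: with the single form $\Omega$ we would only know that $K_G$ is effective, and Lemma~\ref{lem:big} needs an ample class from the base.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The constants.} We have $\theta_2=3/10$, $b_3=7$, $\theta_3=11/70$, $C_3=70\,(11/70)^2=121/70$ and $b_4=\lfloor140/11\rfloor+1=13$. The integer $b_{j+1}$ is the smallest one with $b_{j+1}\theta_j>2$, so $x_j=b_{j+1}\theta_j$ lies in $(2,2+\theta_j]$. Then $\theta_{j+1}=\theta_j(x_j-1)/x_j$ is positive and smaller than $\theta_j$, and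
\[
\frac{C_{j+1}}{C_j}=\frac{b_{j+1}\theta_{j+1}^{\,j}}{\theta_j^{\,j-1}}=(x_j-1)\Big(\frac{x_j-1}{x_j}\Big)^{j-1}.
\]
This increases with $x_j$, which is why $b_{j+1}$ is chosen minimal. For $j\ge3$ we have $\theta_j\le11/70<1/5$, so $x_j<11/5$ and the ratio is less than $\frac65\,(\frac6{11})^2<\frac12$.

\emph{The fibers.} The curve $G(2,5)$ has genus $2$. By Lemma~\ref{lem:gt} and induction, $G(b_1,\dots,b_c)$ is of general type, and so is $F_q=G(b_1,\dots,b_c,q)$ whenever $q\theta_c>2$. Fix $q_0$ with $q_0\theta_c>2$. Raising the last coordinate to the power $t$ defines a dominant rational map $F_{q_0t}\dashrightarrow F_{q_0}$ of degree $t$. Resolve it to a morphism $\phi$; the canonical divisor of the source is $\phi^*K_{F_{q_0}}$ plus the effective ramification divisor. Hence $\operatorname{vol}(K_{F_{q_0t}})\ge t\operatorname{vol}(K_{F_{q_0}})\to\infty$.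

\emph{The varieties.} Let $k\ge1$, $c\ge3$, and let $X_t$ be the variety $X'$ for $r=c+1$ and exponents $(b_1,\dots,b_c,q_0t)$; here $0<\theta=\theta_c-1/(q_0t)<\theta_c$. By Corollary~\ref{cor:ratio}, $X_t$ has the required properties, since $b_1\cdots b_c\,\theta^{c-1}<C_c$.
\end{proof}

\begin{remark}\label{rem:257}
The surface $G(2,5,7)$, which fibers the threefolds $F_q$ for $c=3$, has $p_g=2$ and volume $1$. To see this take $k=0$, $g=-1$, $r\ge3$. A section of $pK_{X'}$ is $f\Omega^p$ on $X^\circ$ with $f=\sum_{\beta_1<e_1}f_\beta u^\beta$, and its pullback to $Y$ is regular, since $Y\dashrightarrow X'$ is defined outside codimension $2$. The divisor $Y_\infty=Y\cap\{v_0=0\}$ is irreducible. A polynomial in $v_1,\dots,v_r$ of degree less than $\delta$ in $v_1$ has a pole along $Y_\infty$ of order equal to its degree, because its top form is not divisible by $\sum v_i^\delta$. The form $\varpi^*\Omega$ corresponds to $c_0=\varepsilon-1$ in the proof of Proposition~\ref{prop:forms}, so it vanishes to order $\varepsilon-1$ along $Y_\infty$. Thus $\operatorname{wt}\beta\le p(\varepsilon-1)$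 whenever $f_\beta\ne0$, and counting such $\beta$ gives $\operatorname{vol}(K_{X'})\le\delta(\varepsilon-1)^{r-1}/(\alpha_1\cdots\alpha_r)$. For $(2,5,7)$ we have $\delta=70$, $\alpha=(35,14,10)$, $\varepsilon=11$, and the bound is $10/7$; the volume is a positive integer, hence $1$. By \eqref{eq:forms} the canonical forms are spanned by $\Omega$ and $u_3\Omega$.
\end{remark}

\section{From the Euler characteristic to sections on \'etale covers}\label{sec:reduction}

From now on $X$ is as in Theorem~\ref{thm:B}, with $c=n-k\in\{1,2\}$. Let $a\colon X\to A$ be the Albanese map, $X\xrightarrow{f}Z_0\to A$ its Stein factorization, $F$ a general fiber of $f$, $V=\operatorname{vol}(K_F)$, and $Z\to Z_0$ a projective resolution. The induced map $b\colon Z\to A$ is generically finite onto $a(X)$.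

The plan is as follows. Generic vanishing bounds $\chi(X,\omega_X)$ by numbers of canonical forms on \'etale covers $X_d$, divided by the degree. On $X_d$ we filter the forms by their orders of vanishing transverse to $F$, which turns the count into a sum over the lattice points of a convex body $B_d\subset\mathbb R^k$. As $d$ grows, $B_d$ becomes large and sums over it become integrals. The fiber directions do not grow, and there we use Clifford's theorem to compare the number of forms over a lattice point with the volume of a slice of the Okounkov body.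

We use the following results.
\begin{itemize}
\item \emph{Koll\'ar} \cite{Kollar}. Let $V_1\xrightarrow{g}V_2\xrightarrow{h}V_3$ be surjective morphisms of projective varieties with $V_1$ smooth. (K1) $R^jg_*\omega_{V_1}$ is torsion free, and zero for $j>\dim V_1-\dim V_2$. (K2) If $V_2$ is smooth and $g$ has connected fibers, then $R^jg_*\omega_{V_1}=\omega_{V_2}$ for $j=\dim V_1-\dim V_2$. (K3) $R^ih_*R^jg_*\omega_{V_1}=0$ for $i>\dim V_2-\dim V_3$.
\item \emph{Generic vanishing} (Green--Lazarsfeld, Hacon). For general $L\in\operatorname{Pic}^0(A)$ one has $H^i(A,R^ja_*\omega_X\otimes L)=0$ for all $i>0$ and all $j$, and likewise $H^i(A,b_*\omega_Z\otimes L)=0$ for $i>0$.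
\end{itemize}

\begin{lemma}\label{lem:chi}
If $c=1$, then $\chi(X,\omega_X)\le\chi(a_*\omega_X)$. If $c=2$, then $\chi(X,\omega_X)\le\chi(a_*\omega_X)+\chi(b_*\omega_Z)$.
\end{lemma}

\begin{proof}
Let $\sigma\colon\tilde X\to X$ be a smooth birational model with a morphism $\tilde f\colon\tilde X\to Z$; it has connected fibers, because $Z$ is normal and the general fiber is connected. Since $\sigma_*\omega_{\tilde X}=\omega_X$ and the higher direct images vanish, $R^ja_*\omega_X=R^j(b\tilde f)_*\omega_{\tilde X}$. By (K3) for $\tilde X\to Z\to a(X)$ this equals $b_*R^j\tilde f_*\omega_{\tilde X}$, which is zero for $j>c$ by (K1) and is $b_*\omega_Z$ for $j=c$ by (K2). Euler characteristics do not change under twisting by $L\in\operatorname{Pic}^0(A)$, so generic vanishing gives $\chi(R^ja_*\omega_X)=h^0(R^ja_*\omega_X\otimes L)\ge0$. In $\chi(X,\omega_X)=\sum_{j=0}^c(-1)^j\chi(R^ja_*\omega_X)$ we drop the term $j=1$.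
\end{proof}

For $c\ge3$ an intermediate sheaf $R^2a_*\omega_X$ would enter with a positive sign. This is not what goes wrong in Section~\ref{sec:A}, where the intermediate direct images vanish by Proposition~\ref{prop:forms}.

Let $H$ be a symmetric very ample line bundle on $A$. For $d\ge1$ let $[d]\colon A\to A$ be multiplication by $d$, so that $[d]^*H=H^{d^2}$, and let $X_d$, $Z_{0,d}$, $Z_d$ be the fiber products of $X$, $Z_0$, $Z$ with $A$ along $[d]$. Let $\nu_d\colon X_d\to X$ and $a_d\colon X_d\to A$ be the projections and $M_d=a_d^*H$. Then $\nu_d$ is \'etale of degree $d^{2\dim A}$, and $a\nu_d=[d]a_d$ gives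
\begin{equation}\label{eq:Md}
\nu_d^*a^*H=d^2M_d .
\end{equation}
The variety $X_d$ is connected because $H_1(X,\mathbb Z)\to H_1(A,\mathbb Z)$ is onto. The map $f_d\colon X_d\to Z_{0,d}$ is the Stein factorization of $a_d$, its fibers are fibers of $f$, and $Z_d$ is a resolution of $Z_{0,d}$.

\begin{lemma}\label{lem:covers}
We have $\operatorname{vol}(K_{X_d})=\deg\nu_d\cdot\operatorname{vol}(K_X)$ and
\[
h^0(X_d,K_{X_d})\ge\deg\nu_d\cdot\chi(a_*\omega_X),\qquad h^0(Z_d,K_{Z_d})\ge\deg\nu_d\cdot\chi(b_*\omega_Z).
\]
\end{lemma}

\begin{proof}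
The first statement holds because $K_{X_d}=\nu_d^*K_X$. The sheaf $[d]_*\mathcal O_A$ is the sum of the $\deg\nu_d$ line bundles $L\in\operatorname{Pic}^0(A)$ with $L^d\cong\mathcal O_A$, so $h^0(X_d,K_{X_d})=\sum_Lh^0(A,a_*\omega_X\otimes L)$. These $L$ are not general. But by semicontinuity $h^0(a_*\omega_X\otimes L)=h^0(X,K_X+a^*L)$ is at least its generic value, which is $\chi(a_*\omega_X)$ by generic vanishing. For $Z$ replace $a_*\omega_X$ by $b_*\omega_Z$.
\end{proof}

\section{Okounkov bodies adapted to the fibration}\label{sec:okounkov}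

\subsection{Flags and valuations}
Let $Y_0$ be a smooth projective variety of dimension $n$. An \emph{admissible flag} in the sense of Lazarsfeld and Musta\c{t}\u{a} is a chain $Y_0\supset Y_1\supset\dots\supset Y_n=\{x\}$ of irreducible subvarieties with $\operatorname{codim}Y_i=i$, each smooth at $x$. For a nonzero section $s$ of a line bundle put $v_1=\operatorname{ord}_{Y_1}s$, divide $s$ by the $v_1$-th power of a local equation of $Y_1$ at $x$, restrict to $Y_1$, and continue; this defines $v(s)\in\mathbb N^n$. One has $v(ss')=v(s)+v(s')$. Two sections of one bundle with the same value have a linear combination that is zero or has a lexicographically larger value, so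
\begin{equation}\label{eq:values}
\text{$v$ takes exactly $\dim W$ values on $W\setminus\{0\}$, for every space of sections $W$.}
\end{equation}
The \emph{Okounkov body} $\Delta(D)\subset\mathbb R^n$ of a big divisor $D$ is the closed convex hull of the points $v(s)/m$ for $m\ge1$ and $0\ne s\in H^0(Y_0,mD)$. By Lazarsfeld and Musta\c{t}\u{a}, it is compact and $|\Delta(D)|=\operatorname{vol}(D)/n!$ for every admissible flag.

\subsection{The flag on $X_d$}\label{ss:flag}
Fix $d$. Let $z\in Z_{0,d}$ be very general, that is, outside a countable union of proper closed subsets; the subsets depend only on $d$ and are named here and in the proof of Proposition~\ref{prop:wp}. Let $F=f_d^{-1}(z)$. We require that $Z_d\to Z_{0,d}$ be an isomorphism and $f_d$ be smooth over a neighborhood of $z$, and that the finite map $Z_{0,d}\to A$ be an immersion at $z$. Since $H$ is very ample, there are $h_0,\dots,h_k\in H^0(A,H)$ with $h_0\ne0$ at $z$ such that $t_i=h_i/h_0$ $(1\le i\le k)$ are local coordinates of $Z_{0,d}$ centered at $z$. Taking coordinates from $H$ is what will make the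 body grow with $d$. Choose an open neighborhood $Z^\circ$ of $z$ on which the above holds and each $Z^\circ_i=\{t_1=\dots=t_i=0\}$ is smooth and irreducible. Then $f_d^{-1}(Z_i^\circ)$ is smooth and irreducible; let $Y_i$ be its closure, so that $Y_k=F$. We complete $Y_1\supset\dots\supset Y_k$ by a flag of $F$: a point $x$ if $c=1$, and an irreducible curve $D$ with a smooth point $x$ if $c=2$, to be chosen later.

Write $v=(v_t,v_F)\in\mathbb N^k\times\mathbb N^c$. In the first $k$ steps we divide by the functions $t_i$, which are equations of $Y_i$ in $Y_{i-1}$ along all of $F$. So after $k$ steps a section $s$ of $mK_{X_d}$ yields a nonzero section of $mK_{X_d}|_F\cong mK_F$, its \emph{leading coefficient}, and $v_F(s)$ is the valuation of the leading coefficient. The same applies to sections of $mK_{X_d}$ twisted by bundles from the base, trivialized near $z$. Leading coefficients are multiplicative. For a section $\kappa$ of a line bundle on $Z_d$, $v_t(\kappa)$ is the valuation of the flag $(Z_i^\circ)$ at $z$.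

For $m\ge1$ and $y\in\mathbb Z^k$ let $W(m,y)\subset H^0(F,mK_F)$ consist of $0$ and the leading coefficients of the sections with $v_t=y$. It is a vector space isomorphic to $\{v_t\ge y\}/\{v_t>y\}$ for the lexicographic filtration of $H^0(X_d,mK_{X_d})$. Let $\Delta=\Delta_d\subset\mathbb R^k\times\mathbb R^c$ be the Okounkov body of $K_{X_d}$, let $B=B_d\subset\mathbb R^k$ be its projection, $\Delta_y\subset\mathbb R^c$ the slice over $y$, and
\[
\psi(y)=|\Delta_y|,\qquad W_y=W(1,y),\qquad\varphi(y)=\dim W_y .
\]
Then, using Lemma~\ref{lem:covers} for the second formula,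
\begin{equation}\label{eq:basic}
h^0(X_d,K_{X_d})=\sum_{y\in B\cap\mathbb Z^k}\varphi(y),\qquad|\Delta_d|=\frac{\deg\nu_d\cdot\operatorname{vol}(K_X)}{(k+c)!}.
\end{equation}
The spaces $W(m,y)$ do not depend on the flag of $F$, and neither does $B$, which is the closed convex hull of the points $v_t(s)/m$. So we may choose the flag of $F$ after looking at the $W_y$.

\begin{lemma}\label{lem:inradius}
The radius $\rho_d$ of the largest ball contained in $B_d$ tends to infinity with $d$.
\end{lemma}

\begin{proof}
By Kodaira's lemma there are $a_0>0$ and $0\ne s_0\in H^0(X,a_0K_X-a^*H)$, independent of $d$. By \eqref{eq:Md}, $\nu_d^*s_0\cdot a_d^*h_i^{d^2}$ is a section of $a_0K_{X_d}$. Since $v_t(h_0)=0$ and $v_t(h_i)$ is the $i$-th basis vector, $B_d$ contains a translate of the standard simplex scaled by $d^2/a_0$.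
\end{proof}

We put $\eta_d=\big(1+\sqrt k/(2\rho_d)\big)^k-1$, so that $\eta_d\to0$.

\subsection{Convex geometry}
Recall the Brunn--Minkowski inequality: for nonempty compact $\Lambda,\Lambda'\subset\mathbb R^e$ and $0\le\tau\le1$, $|(1-\tau)\Lambda+\tau\Lambda'|^{1/e}\ge(1-\tau)|\Lambda|^{1/e}+\tau|\Lambda'|^{1/e}$.

\begin{lemma}\label{lem:convex}
Let $\Delta\subset\mathbb R^k\times\mathbb R^c$ be compact and convex, with projection $B\subset\mathbb R^k$ and slice volumes $\psi(y)=|\Delta_y|$.
\begin{itemize}
\item[(a)] On $B$, $\psi$ is upper semicontinuous and $\psi^{1/c}$ is concave.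
\item[(b)] $\psi(y_1)\,|B|\le\binom{k+c}c|\Delta|$ for every $y_1\in B$.
\end{itemize}
Suppose that $B$ contains a ball of radius $\rho>0$, and let $\eta=(1+\sqrt k/(2\rho))^k-1$.
\begin{itemize}
\item[(c)] $\#(\Lambda\cap\mathbb Z^k)\le|\Lambda|+\eta|B|$ for every compact convex $\Lambda\subset B$.
\item[(d)] $\sum_{y\in B\cap\mathbb Z^k}\psi(y)\le\big(1+\binom{k+c}c\eta\big)|\Delta|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $y_j\to y$, then by compactness $\Delta_{y_j}$ eventually lies in any given neighborhood of $\Delta_y$. Concavity follows from $\Delta_{(1-\tau)y+\tau y'}\supset(1-\tau)\Delta_y+\tau\Delta_{y'}$ and Brunn--Minkowski.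

(b) For $y\in B$ let $\tau(y)\in[0,1]$ be minimal with $y-y_1\in\tau(y)(B-y_1)$. Then $y=(1-\tau)y_1+\tau y'$ with $y'\in B$, so $\psi(y)\ge(1-\tau(y))^c\psi(y_1)$ by (a). As $|\{\tau(y)\le\tau\}|=\tau^k|B|$, we get $|\Delta|\ge\psi(y_1)|B|\int_0^1(1-\tau)^ck\tau^{k-1}d\tau=\psi(y_1)|B|\,k!\,c!/(k+c)!$.

(c) Let $\Lambda\ne\emptyset$ and $Q=[-\frac12,\frac12]^k$. The unit cubes centered at the lattice points of $\Lambda$ have disjoint interiors, so $\#(\Lambda\cap\mathbb Z^k)\le|\Lambda+Q|$. Adding a unit segment to a convex set increases its volume by the volume of its projection along the segment, which is monotone in the set. As $Q$ is a sum of $k$ unit segments, $|\Lambda+Q|-|\Lambda|\le|B+Q|-|B|$. If $o$ is the center of the ball, then $Q\subset\frac{\sqrt k}{2\rho}(B-o)$, so $B+Q$ lies in a translate of $(1+\frac{\sqrt k}{2\rho})B$.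

(d) The sets $\{\psi\ge s\}$ are compact and convex by (a). By (c), the sum equals $\int_0^{\max\psi}\#(\{\psi\ge s\}\cap\mathbb Z^k)\,ds\le|\Delta|+\eta|B|\max\psi$; now use (b).
\end{proof}

\section{Lower bounds for the slices}\label{sec:slices}

By \eqref{eq:basic} and Lemma~\ref{lem:convex}(d), we want bounds of the form $\varphi(y)\le(\text{const})\,\psi(y)+(\text{error})$, and we must show that the error, summed over $B$, is small compared with $|\Delta|$. By Lemma~\ref{lem:convex}(b), the second task needs one large slice. Here we need pluricanonical forms on $F$ that extend to $X_d$, and weak positivity provides them up to a bounded twist.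

Recall Viehweg's theorem \cite[Theorem~III]{Viehweg}: for a surjective morphism $f'\colon X'\to Z'$ of smooth projective varieties with connected fibers and $p\ge1$, the sheaf $\mathcal F_p=f'_*\omega_{X'/Z'}^p$ is \emph{weakly positive}. That is, for every ample $E'$ on $Z'$ and every $\alpha\ge1$ there is $\beta\ge1$ such that $\hat S^{\alpha\beta}(\mathcal F_p)\otimes E'^\beta$ is generated by global sections over a nonempty open set, where $\hat S$ is the reflexive hull of the symmetric power.

\begin{proposition}\label{prop:wp}
Let $\Delta(K_F)\subset\mathbb R^c$ be the Okounkov body of $K_F$ for the chosen flag of $F$, and let $S=\{v_t(\kappa):0\ne\kappa\in H^0(Z_d,K_{Z_d})\}$.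
\begin{itemize}
\item[(a)] $\Delta_d\supset\operatorname{conv}(S)\times\Delta(K_F)$, and $0\in S$. In particular $0\in B_d$ and $\psi(0)\ge V/c!$.
\item[(b)] There are $p,m_0\ge1$, $y_0\in\mathbb N^k$ and $0\ne\sigma_*\in H^0(F,(m_0-p)K_F)$, independent of the flag of $F$, such that $|pK_F|$ defines a birational map and $\sigma_*\cdot H^0(F,pK_F)\subset W(m_0,y_0)$.
\end{itemize}
\end{proposition}

\begin{proof}
Write $X$, $M$ for $X_d$, $M_d$ in this proof. Sections of $\hat S^{\alpha\beta}$ give pluricanonical forms only away from the preimage of a set of codimension $2$ in the base, and this preimage may contain divisors. We first choose models on which such divisors do no harm.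

\emph{Models.} By flattening there is a birational morphism $Z'\to Z_{0,d}$ such that the main component $X^\flat$ of $X\times_{Z_{0,d}}Z'$ is flat over $Z'$. This persists under further birational base change, so we may take $Z'$ smooth, projective and dominating $Z_d$; then $H^0(K_{Z'})=H^0(K_{Z_d})$. Let $X'\to X^\flat$ be a resolution that is an isomorphism over the smooth locus, with induced maps $\tau\colon X'\to X$ and $f'\colon X'\to Z'$. As in \cite[Lemma~7.3]{Viehweg},
\begin{equation}\label{eq:exc}
\operatorname{codim}\tau\big(f'^{-1}(\Sigma)\big)\ge2\quad\text{for every closed }\Sigma\subset Z'\text{ of codimension}\ge2 .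
\end{equation}
Indeed, all fibers of the flat map $X^\flat\to Z'$ have dimension $c$, so the preimage of $\Sigma$ in $X^\flat$ has dimension at most $k-2+c$, and $\tau(f'^{-1}(\Sigma))$ lies in its image.

\emph{Auxiliary data.} Let $E'$ be ample on $Z'$. The pullback $H'$ of $H$ to $Z'$ is big, since $Z'\to A$ is generically finite onto its image, and $f'^*H'=\tau^*M$. Fix $c_0>0$ and $0\ne\zeta\in H^0(Z',c_0H'-E')$, and fix $a_1>0$ and $0\ne s_1\in H^0(X,a_1K_X-c_0M)$. Fix $0\ne\kappa_1\in H^0(Z',K_{Z'})$, for instance the pullback of a suitable invariant $k$-form on $A$. The torsion-free sheaf $\mathcal F_p$ is locally free outside a closed set $\Sigma_p$ of codimension at least $2$. All this depends only on $d$. We require of $z$ that $Z'\to Z_{0,d}$ be an isomorphism near $z$ (so $\tau$ is one near $F$), that $\zeta(z)\ne0$ and $\kappa_1(z)\ne0$, and that for all $p,\alpha\ge1$: $z\notin\Sigma_p$, the fiber of $\mathcal F_p$ at $z$ is $H^0(F,pK_F)$, and $\hat S^{\alpha\beta}(\mathcal F_p)\otimes E'^\beta$ is generated at $z$ for the $\beta=\beta(p,\alpha)$ given by weak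 positivity. Let $\sigma_0\in H^0(F,a_1K_F)$ be the leading coefficient of $s_1$.

\emph{Extension.} Let $\Pi\ne0$ be in the image of $\operatorname{Sym}^{\alpha\beta}H^0(F,pK_F)\to H^0(F,p\alpha\beta K_F)$, and let $0\ne\kappa\in H^0(Z',K_{Z'})$. Over $Z'\setminus\Sigma_p$, $\hat S^{\alpha\beta}(\mathcal F_p)$ is the symmetric power and maps to $\mathcal F_{p\alpha\beta}$ by multiplication. By generation at $z$ there is a section of $p\alpha\beta K_{X'/Z'}+\beta f'^*E'$ on $X'\setminus f'^{-1}(\Sigma_p)$ that restricts to $\Pi$ on $F$. Multiplying by the pullbacks of $\kappa^{p\alpha\beta}$ and $\zeta^\beta$ gives a section of $p\alpha\beta K_{X'}+\beta c_0\tau^*M$ on the same set. By \eqref{eq:exc}, and because $\tau$ is an isomorphism over the complement of a set of codimension $2$, it is a section of $p\alpha\beta K_X+\beta c_0M$ outside codimension $2$, and so extends to a section $s$ on $X$. Then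
\begin{equation}\label{eq:ext}
ss_1^\beta\in H^0\big(X,\beta(p\alpha+a_1)K_X\big),\qquad v_t(ss_1^\beta)=p\alpha\beta\,v_t(\kappa)+\beta\,v_t(s_1),
\end{equation}
and the leading coefficient of $ss_1^\beta$ is a nonzero multiple of $\Pi\sigma_0^\beta$.

(a) Take $\Pi=\sigma^{\alpha\beta}$ with $0\ne\sigma\in H^0(F,pK_F)$. Dividing $v(ss_1^\beta)$ by $\beta(p\alpha+a_1)$, we get
\[
\frac{\big(p\alpha\,v_t(\kappa),\ \alpha\,v_F(\sigma)\big)+v(s_1)}{p\alpha+a_1}\in\Delta .
\]
The correction $s_1$ does not depend on $\alpha$, so $\alpha\to\infty$ gives $(v_t(\kappa),v_F(\sigma)/p)\in\Delta$. The closed convex hull of these points is $\operatorname{conv}(S)\times\Delta(K_F)$. Finally $v_t(\kappa_1)=0$ and $|\Delta(K_F)|=V/c!$.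

(b) Choose $p$ with $|pK_F|$ birational, fix $0\ne\sigma_1\in H^0(F,pK_F)$, and take $\alpha=1$, $\kappa=\kappa_1$, $\Pi=\sigma_1^{\beta-1}\sigma$ with $\sigma\in H^0(F,pK_F)$ arbitrary. By \eqref{eq:ext} we may put $m_0=\beta(p+a_1)$, $y_0=\beta v_t(s_1)$, $\sigma_*=\sigma_1^{\beta-1}\sigma_0^\beta$.
\end{proof}

Combining (a) with Lemma~\ref{lem:convex}(b), for every flag of $F$,
\begin{equation}\label{eq:B}
\max\psi\cdot|B|\le\binom{k+c}c|\Delta|,\qquad|B|\le\frac{(k+c)!}{k!\,V}\,|\Delta| .
\end{equation}
The second inequality is how a large fiber volume enters the proof.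

We now relate $W_y$ to the slice over $y$. Let $Y$ be a smooth projective variety of dimension $e\in\{1,2\}$ and $W\ne0$ a space of sections of a line bundle on $Y$. There is a composition of blow-ups $\tilde Y\to Y$ (the identity for a curve) on which $W=\sigma_{\mathrm{fix}}\cdot W'$, where $W'\subset H^0(\tilde Y,P)$ has no base points. The nef divisor $P$ is the \emph{moving part} of $W$, and $P^e$ does not depend on $\tilde Y$. Powers of $W_y$ give points of $\Delta_y$, but if the map defined by $W_y$ has degree greater than one, as for a hyperelliptic curve, these powers do not account for all of $P^e$. Multiplying once by the birational system of Proposition~\ref{prop:wp}(b) repairs this at the cost of a small shift of $y$.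

\begin{lemma}\label{lem:slice}
Let $Y$ be a smooth projective variety of dimension $e\in\{1,2\}$ with an admissible flag and valuation $v_Y$, and let $\Delta\subset\mathbb R^j\times\mathbb R^e$ be compact and convex. Suppose given subspaces $W(m,u)\subset H^0(Y,mK_Y)$ for $m\ge1$, $u\in\mathbb Z^j$, such that
\begin{itemize}
\item[(1)] $W(m,u)\cdot W(m',u')\subset W(m+m',u+u')$;
\item[(2)] $(u,v_Y(\sigma))\in m\Delta$ for $0\ne\sigma\in W(m,u)$;
\item[(3)] some $W(m_0,u_0)$ defines a birational map of $Y$.
\end{itemize}
If $W(1,u)\ne0$ has moving part $P$, then $|\Delta_u|\ge P^e/e!$.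
\end{lemma}

\begin{proof}
Let $U_p$ be the span of the products $W(1,u)^p\cdot W(m_0,u_0)$. It contains $\sigma^pW(m_0,u_0)$ for some $\sigma\ne0$, so the ratios of its elements generate the function field of $Y$, and it defines a birational map. On a blow-up where both $W(1,u)$ and $W(m_0,u_0)$ are resolved, the moving part of $U_p$ is $R=pP+P'$ with $P,P'$ nef, so $R^e\ge p^eP^e$. The span $U_p^l$ of $l$-fold products is the degree $l$ part of the homogeneous coordinate ring of the image, a variety of dimension $e$ and degree $R^e$. Hence $\dim U_p^l=R^el^e/e!+O(l^{e-1})$. Put $u_p=(pu+u_0)/(p+m_0)$. By (1), (2) and \eqref{eq:values}, $l(p+m_0)\Delta_{u_p}$ contains at least $\dim U_p^l$ lattice points, and a convex set dilated by $t$ contains at most $t^e$ times its volume plus $O(t^{e-1})$ lattice points. Letting $l\to\infty$ gives $|\Delta_{u_p}|\ge p^eP^e/(e!\,(p+m_0)^e)$. Now let $p\to\infty$ and use $u_p\to u$ and Lemma~\ref{lem:convex}(a).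
\end{proof}

The spaces $W(m,y)$ of Section~\ref{ss:flag} satisfy (1) and (2) by construction and (3) by Proposition~\ref{prop:wp}(b). So if $W_y\ne0$ has moving part $P$, then
\begin{equation}\label{eq:psiP}
\psi(y)\ge P^c/c! .
\end{equation}

\section{Curves as fibers}\label{sec:curves}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Let $c=1$. If $W_y\ne0$ has moving part $P$, then $h^0(P)\ge\varphi(y)$ and $K_F-P$ is the effective fixed part, so Clifford's theorem gives $\deg P\ge2(\varphi(y)-1)$. By \eqref{eq:psiP}, $\varphi(y)\le\frac12\psi(y)+1$, and this is also true if $W_y=0$. By \eqref{eq:basic}, Lemma~\ref{lem:convex}(c),(d) and \eqref{eq:B},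
\[
h^0(X_d,K_{X_d})\le\frac12\sum_{y\in B\cap\mathbb Z^k}\psi(y)+\#(B\cap\mathbb Z^k)\le|\Delta_d|\Big(\frac{1+(k+1)\eta_d}2+(1+\eta_d)\frac{k+1}V\Big).
\]
Divide by $\deg\nu_d$, use Lemma~\ref{lem:covers} and \eqref{eq:basic}, and let $d\to\infty$:
\[
\chi(a_*\omega_X)\le\frac{\operatorname{vol}(K_X)}{(k+1)!}\Big(\frac12+\frac{k+1}V\Big).
\]
Lemma~\ref{lem:chi} finishes the proof.
\end{proof}

\section{Surfaces as fibers}\label{sec:surfaces}

Let $c=2$ and $V\ge2$, and put $\Phi=\lceil\sqrt V\,\rceil+1$. Then $\Phi\ge3$, which is where $V\ge2$ is used. The inequalities \eqref{eq:B} read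
\begin{equation}\label{eq:B2}
\max\psi\cdot|B|\le\frac{(k+1)(k+2)}2|\Delta|,\qquad|B|\le\frac{(k+1)(k+2)}V|\Delta| .
\end{equation}
For a surface, $\varphi(y)$ is not controlled by $P^2$ when $W_y$ maps $F$ to a curve, since then $P^2=0$. Spaces with $\varphi(y)<\Phi$ contribute at most $\Phi|B|$ up to a small error, which is of order $|\Delta|/\sqrt V$ by \eqref{eq:B2}. For the others we distinguish two cases.

\begin{proposition}\label{prop:c2}
For every $d$,
\[
h^0(X_d,K_{X_d})\le|\Delta_d|\Big(\frac{k+2}2\Big(1+\frac{6(k+1)}{\sqrt V}\Big)+O(\eta_d)\Big),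
\]
with an implied constant that depends only on $k$ and $V$.
\end{proposition}

Fix $d$. The volume $|\Delta_d|$ does not depend on the flag of $F$, so we choose the flag according to the case.

\subsection{Case I: every $W_y$ with $\varphi(y)\ge\Phi$ defines a generically finite map}
Use any flag of $F$. Let $\varphi(y)\ge\Phi$, let $P$ be the moving part of $W_y$ on $\tilde F$, and regard $W_y$ inside $H^0(F,K_F)=H^0(\tilde F,K_{\tilde F})$; this changes only the fixed part. A general member $C$ of the moving system is smooth and irreducible by Bertini's theorem, because the image of $\tilde F$ is a surface. By adjunction $K_C-P|_C=K_{\tilde F}|_C$. This is effective, since $K_{\tilde F}$ is linearly equivalent to the sum of another member and the fixed part, neither of which contains $C$. Restricting the moving system to $C$ has a one-dimensional kernel, so $h^0(C,P|_C)\ge\varphi(y)-1$, and Clifford's theorem gives $P^2\ge2(\varphi(y)-2)$. By \eqref{eq:psiP}, $\varphi(y)\le\psi(y)+2$. Thus $\varphi(y)\le\psi(y)+\Phi$ for all $y\in B\cap\mathbb Z^k$, and Lemma~\ref{lem:convex}(c),(d)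 and \eqref{eq:B2} give
\[
h^0(X_d,K_{X_d})\le|\Delta_d|\Big(1+\frac{\Phi(k+1)(k+2)}V+O(\eta_d)\Big).
\]
As $1\le\frac{k+2}2$ and $\Phi\le\sqrt V+2\le3\sqrt V$, this proves Proposition~\ref{prop:c2} in Case~I, with room to spare in the main term.

\subsection{Case II: some $W_{y^*}$ with $\varphi(y^*)\ge\Phi$ maps $F$ onto a curve}
Here we use the pencil to define the flag, filter one step further, and apply Clifford's theorem on the fibers of the pencil.

\emph{The flag.} Resolve the map of $W_{y^*}$ on a composition of blow-ups $\tilde F\to F$ and take its Stein factorization $\tilde F\to C$, a fibration with connected fibers onto a smooth curve. The moving part of $W_{y^*}$ is the pullback of a base point free linear series on $C$, of vector space dimension $\varphi(y^*)$ and of degree $e\ge\varphi(y^*)-1\ge2$. Let $F_0$ be the minimal model of $F$, so that $K_{F_0}$ is nef and $K_{F_0}^2=V$, and let $P_0$ be the pullback of $K_{F_0}$ to $\tilde F$. Let $\tilde D$ be a general fiber of $\tilde F\to C$: a smooth irreducible curve, not exceptional over $F_0$ and not in the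 fixed part of $W_{y^*}$. Let $x\in\tilde D$ lie on no curve exceptional over $F_0$, and let $D\subset F$, $D_0\subset F_0$ be the images of $\tilde D$. Near $x$ the maps $\tilde F\to F\to F_0$ are isomorphisms. So $x\in D\subset F$ is an admissible flag, and orders along $D$ and at $x$ can be computed on $\tilde F$ and $\tilde D$.

Let $T\subset\mathbb R^{k+1}$ be the projection of $\Delta$ to the coordinates $(y,i)$, where $i$ is the order along $D$, and let $\lambda(y,i)$ be the length of the slice of $\Delta$ over $(y,i)$. By Lemma~\ref{lem:convex}(a), $\lambda$ is concave and upper semicontinuous; let $\lambda_{\max}$ be its maximum. Let $t_{k+1}$ be a local coordinate on $C$ with $\tilde D=\{t_{k+1}=0\}$. For $\sigma\in H^0(\tilde F,mK_{\tilde F})$ of order $i$ along $\tilde D$, the restriction of $\sigma/t_{k+1}^i$ is a nonzero section of $mK_{\tilde F}|_{\tilde D}\cong mK_{\tilde D}$. Let $W(m,(y,i))\subset H^0(\tilde D,mK_{\tilde D})$ consist of $0$ and these restrictions for $\sigma\in W(m,y)$ of order $i$, and let $w(y,i)=\dim W(1,(y,i))$. Then $\varphi(y)=\sum_iw(y,i)$.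

\emph{Step 1: $w(y,i)\le\lfloor\lambda(y,i)/2\rfloor+1$.} The spaces $W(m,(y,i))$ satisfy (1) and (2) of Lemma~\ref{lem:slice} with $Y=\tilde D$. For (3), let $i_0$ be the order of $\sigma_*$ along $\tilde D$ and $\bar\sigma_*$ the restriction of $\sigma_*/t_{k+1}^{i_0}$. By Proposition~\ref{prop:wp}(b), $W(m_0,(y_0,i_0))$ contains $\bar\sigma_*\cdot H^0(\tilde F,pK_{\tilde F})|_{\tilde D}$. The map of $|pK_{\tilde F}|$ is an isomorphism onto its image on a nonempty open set, which the general $\tilde D$ meets, so (3) holds. If $w(y,i)\ge1$, the moving part of $W(1,(y,i))\subset H^0(\tilde D,K_{\tilde D})$ has degree at least $2(w(y,i)-1)$ by Clifford's theorem and at most $\lambda(y,i)$ by Lemma~\ref{lem:slice}.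

\emph{Step 2: $K_{F_0}\cdot D_0\ge2$.} The image $D_0'$ of another general fiber is a different irreducible curve numerically equivalent to $D_0$, so $D_0^2=D_0D_0'\ge0$ and $D_0$ is nef. Suppose $D_0^2=0$. If $K_{F_0}D_0=0$, the Hodge index theorem gives $D_0\equiv0$, which is impossible for a curve; so $K_{F_0}D_0>0$, and it is even by adjunction. Suppose $D_0^2\ge1$. Pushing $K_{\tilde F}\equiv e\tilde D+(\text{fixed part})$ forward gives $K_{F_0}\equiv eD_0+(\text{effective})$, so $K_{F_0}D_0\ge eD_0^2\ge2$.

\emph{Step 3: $\lambda_{\max}\ge\lambda(0,0)\ge2$.} By Proposition~\ref{prop:wp}(a), $\{0\}\times\Delta(K_F)\subset\Delta$, so it is enough to bound the length of the slice $I$ of $\Delta(K_F)$ at $i=0$. We have $H^0(\tilde F,mP_0)=H^0(F,mK_F)$, compatibly with orders along $D$ and at $x$, because the bundles differ by exceptional curves that avoid $x$. Let $\pi_0\colon\tilde F\to F_{\mathrm{can}}$ be the map to the canonical model; $P_0$ is the pullback of an ample $\mathbb Q$-divisor $P_1$. For $m$ large and sufficiently divisible, $H^1(F_{\mathrm{can}},\pi_{0*}\mathcal O(-\tilde D)\otimes\mathcal O(mP_1))=0$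 by Serre vanishing, and $R^1\pi_{0*}\mathcal O(-\tilde D)$ has finite support. By the Leray spectral sequence, $h^1(\tilde F,mP_0-\tilde D)=O(1)$. With Riemann--Roch on $\tilde D$, the image of $H^0(\tilde F,mP_0)\to H^0(\tilde D,mP_0|_{\tilde D})$ has dimension at least $mP_0\tilde D-O(1)$. Its nonzero elements come from sections of order $0$ along $D$, and by \eqref{eq:values} they have that many distinct orders at $x$, all in $mI$. Hence $|I|\ge P_0\tilde D=K_{F_0}D_0\ge2$.

\emph{Step 4: $0\le i\le V/2$ on $T$.} If $0\ne\sigma\in H^0(F,mK_F)$ has order $i'$ along $D$, then $mK_{F_0}\sim i'D_0+(\text{effective})$. Intersecting with $K_{F_0}$ gives $mV\ge2i'$. Pass to the closed convex hull.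

\emph{Step 5: $\lambda_{\max}\le4\max\psi/(\Phi-1)$.} This is where the size of $W_{y^*}$ is used. At the point of $C$ below $\tilde D$ the linear series has $\varphi(y^*)$ distinct vanishing orders, the smallest being $0$, so the largest is at least $\Phi-1$. These are orders along $\tilde D$ of elements of $W_{y^*}$. So $\Delta_{y^*}$ contains a segment whose extent in the $i$-direction is at least $\Phi-1$. If $\lambda_{\max}$ is attained at $(y_1,i_1)$, then $\Delta_{y_1}$ contains a segment of length $\lambda_{\max}$ in the last direction, and $\Delta_{(y_1+y^*)/2}\supset\frac12(\Delta_{y_1}+\Delta_{y^*})$ contains a parallelogram of area at least $\frac{\lambda_{\max}}2\cdot\frac{\Phi-1}2$.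

\emph{Step 6: counting.} For $0\le s\le\lambda_{\max}$ let $T_s=\{\lambda\ge s\}\subset T$, a nonempty compact convex set, and $\mu(s)=|T_s|$. Let $J=\lfloor\lambda_{\max}/2\rfloor$; by Step~3, $J\ge1$. Since $\lfloor\lambda/2\rfloor+1$ is the number of $j\ge0$ with $\lambda\ge2j$, Step~1 gives
\[
h^0(X_d,K_{X_d})=\sum_{(y,i)\in T\cap\mathbb Z^{k+1}}w(y,i)\le\sum_{j=0}^J\#(T_{2j}\cap\mathbb Z^{k+1}).
\]
The body $T$ grows with $d$ only in the $y$-directions, so the $i$-direction needs separate care. Let $\Lambda\subset T$ be compact and convex, with slices $\Lambda^{(i)}\subset B$, and let $\omega(i)=|\Lambda^{(i)}|$. By Step~4 at most $V/2+1$ integers $i$ occur, and Lemma~\ref{lem:convex}(c) gives $\#(\Lambda\cap\mathbb Z^{k+1})\le\sum_i\omega(i)+(\frac V2+1)\eta_d|B|$. Let $i^*$ be the occurring integer with $\omega(i^*)$ largest. As $\omega^{1/k}$ is concave on the interval where the slices are nonempty, $\omega\ge\omega(i)$ between $i$ and $i^*$; in particular this holds on $[i,i+1]$ for $i<i^*$ and on $[i-1,i]$ for $i>i^*$. Hence $\sum_i\omega(i)\le\int\omega+\omega(i^*)\le|\Lambda|+|B|$,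 and
\begin{equation}\label{eq:count}
h^0(X_d,K_{X_d})\le\sum_{j=0}^J\mu(2j)+(J+1)\Big(1+\Big(\frac V2+1\Big)\eta_d\Big)|B| .
\end{equation}

\emph{Step 7: the error term.} As $\lambda_{\max}\ge2$, we have $J+1\le\lambda_{\max}/2+1\le\lambda_{\max}$. By Step~5 and \eqref{eq:B2},
\[
(J+1)|B|\le\frac4{\Phi-1}\max\psi\cdot|B|\le\frac{2(k+1)(k+2)}{\Phi-1}|\Delta|\le\frac{k+2}2\cdot\frac{4(k+1)}{\sqrt V}|\Delta| .
\]

\emph{Step 8: the main term.} Concavity of $\lambda$ gives $T_{(1-\tau)s+\tau s'}\supset(1-\tau)T_s+\tau T_{s'}$, so $\mu^{1/(k+1)}$ is concave on $[0,\lambda_{\max}]$. Let $0\le j\le J-1$, $\xi_0=\mu(2j)^{1/(k+1)}$ and $\xi_1=\mu(2j+2)^{1/(k+1)}$. Since $\int_0^1\binom{k+1}l(1-\tau)^l\tau^{k+1-l}d\tau=\frac1{k+2}$ for each $l$,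
\[
\int_{2j}^{2j+2}\mu(s)\,ds\ge2\int_0^1\big((1-\tau)\xi_0+\tau\xi_1\big)^{k+1}d\tau=\frac2{k+2}\sum_{l=0}^{k+1}\xi_0^l\xi_1^{k+1-l}\ge\frac2{k+2}\big(\mu(2j)+\mu(2j+2)\big).
\]
Because $J\ge1$, summing over $0\le j\le J-1$ produces each $\mu(2j)$ with $0\le j\le J$ at least once. Therefore
\[
\sum_{j=0}^J\mu(2j)\le\frac{k+2}2\int_0^{\lambda_{\max}}\mu(s)\,ds=\frac{k+2}2|\Delta| .
\]
Steps 7 and 8 and \eqref{eq:count} give $h^0(X_d,K_{X_d})\le|\Delta_d|\big(\frac{k+2}2(1+\frac{4(k+1)}{\sqrt V})+O(\eta_d)\big)$. This completes the proof of Proposition~\ref{prop:c2}.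

\begin{remark}
Step~8 is an equality when $\lambda_{\max}=2$ and $\mu(s)=(1-s/2)^{k+1}|T|$, which is the linear decay imagined in Section~\ref{sec:constant}. Step~3 cannot be omitted: if $\lambda_{\max}<2$, then $J=0$, the main term is $|T|$, and Lemma~\ref{lem:convex}(b) gives only $|T|\le(k+2)|\Delta|/\lambda_{\max}$, which is weaker than $\frac{k+2}2|\Delta|$.
\end{remark}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Divide the inequality of Proposition~\ref{prop:c2} by $\deg\nu_d$, use Lemma~\ref{lem:covers} and \eqref{eq:basic}, and let $d\to\infty$. Since $\frac{k+2}{2\,(k+2)!}=\frac1{2(k+1)!}$,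
\[
\chi(a_*\omega_X)\le\frac{\operatorname{vol}(K_X)}{2(k+1)!}\Big(1+\frac{6(k+1)}{\sqrt V}\Big).
\]
It remains to bound the contribution of the base. By \eqref{eq:values} on $Z_d$, the set $S$ of Proposition~\ref{prop:wp} has $h^0(Z_d,K_{Z_d})$ elements. By part (a) of that proposition, $\operatorname{conv}(S)\subset B_d$ and $|\operatorname{conv}(S)|\cdot\frac V2\le|\Delta_d|$. Lemma~\ref{lem:covers}, Lemma~\ref{lem:convex}(c) and \eqref{eq:B2} give
\[
\deg\nu_d\cdot\chi(b_*\omega_Z)\le\#S\le|\operatorname{conv}(S)|+\eta_d|B_d|\le|\Delta_d|\,\frac{2+(k+1)(k+2)\eta_d}V .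
\]
With \eqref{eq:basic} and $d\to\infty$,
\[
\chi(b_*\omega_Z)\le\frac{2\operatorname{vol}(K_X)}{(k+2)!\,V}=\frac{\operatorname{vol}(K_X)}{2(k+1)!}\cdot\frac4{(k+2)V}\le\frac{\operatorname{vol}(K_X)}{2(k+1)!}\cdot\frac{2(k+1)}{\sqrt V},
\]
where the last step uses $4/(k+2)\le2(k+1)$ and $V\ge\sqrt V$. Add the two bounds and apply Lemma~\ref{lem:chi}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kollar} Koll\'ar, \emph{Higher direct images of dualizing sheaves} I, II.

\bibitem{Viehweg} Viehweg, \emph{Weak positivity and the additivity of the Kodaira dimension for certain fibre spaces}, 1983.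

\bibitem{Zhang} Tong Zhang, \emph{Relative Clifford inequality for varieties fibered by curves}, arXiv:1706.06523 (2017).

\end{thebibliography}
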